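\title{LVMB manifolds that are not homeomorphic to LVM manifolds}

\begin{abstract}
LVMB manifolds are compact complex manifolds obtained as quotients of open subsets of complex projective space by linear actions of $\mathbb{C}^m$. LVM manifolds form the subclass in which the open subset is read off from the position of the origin relative to a configuration of points. We show that in every complex dimension $D\ge 34$ there is an LVMB manifold whose graded cohomology ring with coefficients in $\mathbb{F}_2$ is not isomorphic to that of any LVM manifold; it is therefore not homeomorphic to any LVM manifold. The proof is a count: LVM manifolds of dimension $D$ have at most $2^{O(D^3)}$ homeomorphism types, while LVMB manifolds built from Bier spheres have doubly exponentially many cohomology rings. In the other direction, every LVMB manifold of complex dimension at most $5$ is homeomorphic to an LVM manifold.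
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Good systems}

Let $m\ge 1$ and $n>2m$ be integers, and let $\Lambda=(\Lambda_1,\dots,\Lambda_n)$ be points of $\mathbb{C}^m\cong\mathbb{R}^{2m}$. The group $\mathbb{C}^m$ acts on $\mathbb{CP}^{n-1}$ by
\[
T\cdot[z_1:\cdots:z_n]=\bigl[z_1e^{\langle\Lambda_1,T\rangle}:\cdots:z_ne^{\langle\Lambda_n,T\rangle}\bigr],
\qquad \langle\Lambda_k,T\rangle=\sum_{i=1}^m\Lambda_k^iT_i .
\]
The point $[1:0:\cdots:0]$ is fixed, so part of projective space has to be discarded before the quotient can be a manifold. What is kept is prescribed by a nonempty set $\epsilon$ of subsets of $\{1,\dots,n\}$, each of cardinality $2m+1$: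
\[
\mathcal{S}_\epsilon=\bigl\{z\in\mathbb{C}^n:\ \{k:z_k\ne0\}\supseteq P\ \text{ for some }P\in\epsilon\bigr\},
\]
with image $\mathbb{P}(\mathcal{S}_\epsilon)\subset\mathbb{CP}^{n-1}$. For $P\subset\{1,\dots,n\}$ we write $\Lambda_P=\{\Lambda_p:p\in P\}$ and $\operatorname{Conv}(\Lambda_P)$ for its convex hull.

\begin{definition}[Bosio]\label{def:good}
The pair $(\epsilon,\Lambda)$ is a \emph{good system} if
\begin{itemize}
\item[(i)] for every $P\in\epsilon$ the points $\Lambda_p$, $p\in P$, are affinely independent over $\mathbb{R}$, so that their real affine hull is $\mathbb{R}^{2m}$;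
\item[(ii)] (imbrication) for all $P,Q\in\epsilon$ the interiors of $\operatorname{Conv}(\Lambda_P)$ and $\operatorname{Conv}(\Lambda_Q)$ intersect;
\item[(iii)] (exchange) for every $P\in\epsilon$ and every $k\in\{1,\dots,n\}$ there is $p\in P$ with $(P\setminus\{p\})\cup\{k\}\in\epsilon$.
\end{itemize}
\end{definition}

For a good system the action of $\mathbb{C}^m$ on $\mathbb{P}(\mathcal{S}_\epsilon)$ is free and proper, and the quotient $N^\epsilon_\Lambda=\mathbb{P}(\mathcal{S}_\epsilon)/\mathbb{C}^m$ is a compact complex manifold, of complex dimension $n-1-m$. It is called an \emph{LVMB manifold}.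

One way to make the simplices $\operatorname{Conv}(\Lambda_P)$ overlap pairwise is to take all the simplices that contain one given point. Suppose that $\Lambda$ satisfies the \emph{Siegel condition}, $0\in\operatorname{Conv}(\Lambda_1,\dots,\Lambda_n)$, and the \emph{weak hyperbolicity condition}: $0$ does not lie in the convex hull of any $2m$ of the $\Lambda_k$. Put
\begin{equation}\label{eq:lvm}
\epsilon(\Lambda)=\{P\subset\{1,\dots,n\}:\ |P|=2m+1,\ 0\in\operatorname{Conv}(\Lambda_P)\}.
\end{equation}

\begin{lemma}\label{lem:lvmgood}
Under these two conditions $(\epsilon(\Lambda),\Lambda)$ is a good system, and $0$ is an interior point of $\operatorname{Conv}(\Lambda_P)$ for every $P\in\epsilon(\Lambda)$.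
\end{lemma}

\begin{proof}
By Carath\'eodory's theorem, a point in the convex hull of a subset of $\mathbb{R}^{2m}$ lies in the convex hull of an affinely independent part of that subset, which has at most $2m+1$ points. With the Siegel condition this gives $\epsilon(\Lambda)\neq\emptyset$. Let $P\in\epsilon(\Lambda)$. If the points of $\Lambda_P$ were affinely dependent, or if $0$ lay on the boundary of the simplex $\operatorname{Conv}(\Lambda_P)$, then $0$ would lie in the convex hull of $2m$ of the $\Lambda_k$. So the simplex is nondegenerate and contains $0$ in its interior, which gives (i) and (ii). For (iii), take $p=k$ if $k\in P$. If $k\notin P$, the cones with apex $0$ over the facets of the simplex cover $\mathbb{R}^{2m}$, so $-\Lambda_k=\sum_{i\in P\setminus\{p\}}t_i\Lambda_i$ for some $p\in P$ and $t_i\geq0$. Dividing $\Lambda_k+\sum t_i\Lambda_i=0$ by $1+\sum t_i$ shows that $(P\setminus\{p\})\cup\{k\}\in\epsilon(\Lambda)$.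
\end{proof}

The manifolds $N^{\epsilon(\Lambda)}_\Lambda$ are the \emph{LVM manifolds} (L\'opez de Medrano--Verjovsky--Meersseman). Translating all $\Lambda_k$ by a common vector $-a$ multiplies all homogeneous coordinates by the same factor $e^{-\langle a,T\rangle}$, so it does not change the action. Accordingly, a good system $(\epsilon,\Lambda)$ is said to be \emph{the good system of an LVM manifold} if for some $a\in\mathbb{C}^m$ the configuration $(\Lambda_k-a)_k$ satisfies the two conditions and $\epsilon=\epsilon((\Lambda_k-a)_k)$. For instance, if $n=2m+1$ then $\epsilon$ has a single element, and any interior point $a$ of the simplex will do.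

\subsection{The question and the results}

A good system asks the simplices to overlap in pairs; in the LVM case they all share an interior point. Bosio showed that there are LVMB manifolds whose good system is not that of an LVM manifold, and Cupit-Foutou and Zaffran showed that some of them are not biholomorphic to any LVM manifold. The topological version of the question is posed in \cite{Faucard}:

\begin{quote}
\emph{Is there an LVMB manifold whose good system is not that of an LVM manifold, and which is not homeomorphic to any LVM manifold, for any choice of $m'$, $n'$, $\Lambda'$?}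
\end{quote}

There is a reason to doubt it. The homeomorphism type of $N^\epsilon_\Lambda$ depends only on $\epsilon$ (Corollary~\ref{cor:top}), so the points $\Lambda_k$ may be moved at no cost as long as the system remains good, and after such a move the simplices may well acquire a common point. This is what happens in all small cases (Theorem~\ref{thm:C}). There is also a reason to expect it: in the LVM case $\epsilon$ is determined by the signs of determinants in $2mn$ real variables, which leaves few possibilities, while nothing of the kind constrains a general good system. The second reason prevails.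

Cohomology is singular cohomology, and isomorphisms of graded rings preserve the degree. Put
\[
\alpha(D)=D+(3D+3)(2D+1)^2,\qquad [q]=\{1,\dots,q\},\qquad [q]'=\{1',\dots,q'\}.
\]

\begin{theorem}\label{thm:A}
Let $r\ge 11$, $q=2r+1$, $m=r+1$, $n=2q+1$, and use the index set $\{0\}\sqcup[q]\sqcup[q]'$. In $\mathbb{R}^{q+1}\cong\mathbb{C}^m$ let
\[
\Lambda_0=0,\qquad \Lambda_i=(\mathbf{e}_i,1),\qquad \Lambda_{i'}=(\mathbf{e}_i,0)\qquad(i\in[q]),
\]
where $\mathbf{e}_1,\dots,\mathbf{e}_q$ is the standard basis of $\mathbb{R}^q$. For a set $F$ of $r$-element subsets of $[q]$ let $K_F=\{\sigma\subset[q]:|\sigma|<r\}\cup F$ and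
\[
\epsilon_F=\bigl\{\{0\}\cup\{i:i\notin\sigma\}\cup\{i':i\in\sigma\cup\{j\}\}\ :\ \sigma\in K_F,\ j\notin\sigma,\ \sigma\cup\{j\}\notin K_F\bigr\}.
\]
Each $(\epsilon_F,\Lambda)$ is a good system. Among the $2^{\binom{2r+1}{r}}$ sets $F$, at most
\[
2^{(2r+1)(4r+3)^3/4+\alpha(3r+1)}<2^{\binom{2r+1}{r}}
\]
give a manifold $N^{\epsilon_F}_\Lambda$ whose graded ring $H^*(\,\cdot\,;\mathbb{F}_2)$ is isomorphic to that of some LVM manifold.
\end{theorem}

The answer to the question is therefore yes. For any of the remaining sets $F$, the manifold $N^{\epsilon_F}_\Lambda$ is not homotopy equivalent, and in particular not homeomorphic, to an LVM manifold; and $(\epsilon_F,\Lambda)$ is not the good system of an LVM manifold, for otherwise $N^{\epsilon_F}_\Lambda$ would itself be one. The first case, $r=11$, has $m=12$, $n=47$ and complex dimension $34$.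

\begin{theorem}\label{thm:B}
\begin{itemize}
\item[(a)] In every complex dimension $D\ge34$ there is an LVMB manifold whose graded ring $H^*(\,\cdot\,;\mathbb{F}_2)$ is not isomorphic to that of any LVM manifold. For $D\ge40$ it can be chosen $2$-connected.
\item[(b)] There are at most $2^{\alpha(D)}=2^{O(D^3)}$ homeomorphism types of LVM manifolds of complex dimension $D$. The number of homeomorphism types, of homotopy types, and of $\mathbb{F}_2$-cohomology rings of LVMB manifolds of complex dimension $D$ is $2^{2^{\Theta(D)}}$.
\end{itemize}
\end{theorem}

The partial converse is stated in terms of the simplicial complex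
\begin{equation}\label{eq:Keps}
K_\epsilon=\{\sigma\subset\{1,\dots,n\}:\ \sigma\cap P=\emptyset\ \text{ for some }P\in\epsilon\},
\end{equation}
which lists the sets of coordinates that may vanish simultaneously: $\mathcal{S}_\epsilon=\{z:\{k:z_k=0\}\in K_\epsilon\}$. An index $k$ with $\{k\}\notin K_\epsilon$ is a \emph{ghost}. The \emph{boundary complex} of a simplicial polytope consists of the vertex sets of its proper faces, the empty face included; a point counts as a simplicial polytope of dimension $0$, with boundary complex $\{\emptyset\}$ on the empty vertex set.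

\begin{theorem}\label{thm:C}
Let $(\epsilon,\Lambda)$ be a good system. If $K_\epsilon$, on its non-ghost vertices, is the boundary complex of a simplicial polytope, then $N^\epsilon_\Lambda$ is homeomorphic to an LVM manifold with the same $\epsilon$. Hence all LVMB manifolds with $m=1$, or with $n-2m-1\le3$, or of complex dimension at most $5$, are homeomorphic to LVM manifolds.
\end{theorem}

\subsection{Outline of the proof}

Section~\ref{sec:fans} translates good systems into complete simplicial fans with underlying complex $K_\epsilon$, which are easier to construct, and Section~\ref{sec:top} expresses the topology of $N^\epsilon_\Lambda$ through $K_\epsilon$ alone. Theorem~\ref{thm:C} follows in Section~\ref{sec:poly}. It shows that an example must come from a complex that is not polytopal. This necessary condition does not produce an example, because nothing so far prevents two different complexes from giving homeomorphic manifolds, and an example has to be distinguished from all LVM manifolds of its dimension at once. We avoid a direct comparison. Section~\ref{sec:bier} builds the manifolds of Theorem~\ref{thm:A},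 together with classes $x_1,\dots,x_q\in H^3(\,\cdot\,;\mathbb{F}_2)$ such that a product of $r$ distinct $x_i$ is nonzero exactly when its index set belongs to $F$. The ring with these $q$ marked classes determines $F$, and the classes can be marked in at most $2^{O(r^4)}$ ways, so each ring is shared by few $F$. Section~\ref{sec:lvm} bounds the number of LVM manifolds, and Section~\ref{sec:count} compares the two numbers.

\section{Good systems as complete fans}\label{sec:fans}

Let $V$ be a finite set. A \emph{simplicial complex on $V$} is a nonempty family $K$ of subsets of $V$, called faces, that is closed under passing to subsets. Maximal faces are \emph{facets}, and ghosts, elements $k\in V$ with $\{k\}\notin K$, are allowed. For $y\in\mathbb{R}^V$ we write $\operatorname{supp}y=\{k:y_k\neq0\}$, $y^+_k=\max(y_k,0)$ and $y^-_k=\max(-y_k,0)$, and $y\ge0$ means that all coordinates are nonnegative. The complement of $P\subset V$ is $P^c$.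

\subsection{Complete fans}

\begin{definition}\label{def:fan}
Let $K$ be a simplicial complex on $V$ and let $v=(v_k)_{k\in V}$ be vectors in a finite-dimensional real vector space $W$. We call $(K,v)$ a \emph{complete fan in $W$} if every $w\in W$ can be written in exactly one way as
\[
w=\sum_{k\in V}y_kv_k\qquad\text{with } y\ge0 \text{ and } \operatorname{supp}y\in K .
\]
We call $y$ the \emph{representation} of $w$.
\end{definition}

For $\sigma\in K$ let $C_\sigma=\{\sum_{k\in\sigma}y_kv_k:y_k\ge0\}$. Existence of representations says that the cones $C_\sigma$ cover $W$; uniqueness says that they are simplicial and do not overlap. The vectors attached to ghosts play no role in the definition, but they will matter in Lemma~\ref{lem:real}.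

\begin{lemma}\label{lem:fan}
Let $(K,v)$ be a complete fan in $W$, and $d=\dim W$.
\begin{itemize}
\item[(a)] If $a\in\mathbb{R}^V$, $\sum a_kv_k=0$ and both $\operatorname{supp}a^+$ and $\operatorname{supp}a^-$ are faces, then $a=0$. In particular $(v_k)_{k\in\sigma}$ is linearly independent for every face $\sigma$.
\item[(b)] If $\eta,\tau\in K$ and $\sum_{k\in\eta}v_k$ is a limit of points of $C_\tau$, then $\eta\subset\tau$.
\item[(c)] Every facet of $K$ has $d$ elements.
\item[(d)] If $d\ge1$, the geometric realization $|K|=\{t\in\mathbb{R}^V:t\ge0,\ \sum t_k=1,\ \operatorname{supp}t\in K\}$ is homeomorphic to $S^{d-1}$.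
\end{itemize}
\end{lemma}

\begin{proof}
(a) Both $a^+$ and $a^-$ represent the vector $\sum a_k^+v_k=\sum a_k^-v_k$, so $a^+=a^-$ and $a=0$.

(b) By (a) the cone $C_\tau$ is an orthant in the span of the $v_k$, $k\in\tau$, so it is closed. Hence $\sum_{k\in\eta}v_k$ has a representation supported in $\tau$, and by uniqueness this representation has support $\eta$.

(c) Faces have at most $d$ elements by (a). Let $\sigma\in K$. The cones $C_\eta$ with $|\eta|<d$ lie in finitely many proper subspaces, so $\sum_{k\in\sigma}v_k$ is a limit of points outside them. Infinitely many of these points lie in one cone $C_\tau$ with $|\tau|=d$, and $\sigma\subset\tau$ by (b).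

(d) Fix a Euclidean norm on $W$. For $t\in|K|$ the vector $\sum t_kv_k$ is nonzero, because the only representation of $0$ is $y=0$. The map $t\mapsto\sum t_kv_k/\|\sum t_kv_k\|$ is continuous, and a unit vector with representation $y$ has $y/\sum y_k$ as its only preimage. A continuous bijection from a compact space to a Hausdorff space is a homeomorphism.
\end{proof}

\subsection{The fan of a good system}

From now on the index set of $(\epsilon,\Lambda)$ is any set $V$ with $n$ elements, and $d=n-2m-1\ge0$. The facets of $K_\epsilon$ are the sets $P^c$, $P\in\epsilon$, of cardinality $d$.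

To see which vectors to attach to $K_\epsilon$, follow the moduli of the coordinates. Multiplying $z\in(\mathbb{C}^*)^V$ by $e^\rho$, $\rho\in\mathbb{R}$, and acting by $T$ replaces $u_k=-\log|z_k|$ by $u_k-f(\Lambda_k)$, where
\begin{equation}\label{eq:affine}
f(\lambda)=\rho+\operatorname{Re}\langle\lambda,T\rangle .
\end{equation}
Every real affine function on $\mathbb{C}^m$ has this form for a unique $(\rho,T)$: the real-linear map $T\mapsto\operatorname{Re}\langle\,\cdot\,,T\rangle$ from $\mathbb{C}^m$ to its real dual is injective (evaluate at $\lambda=\bar T$), hence bijective. So the vector $u$, taken modulo the action, lives in the quotient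
\[
W=\mathbb{R}^V/\mathfrak{g},\qquad \mathfrak{g}=\{(f(\Lambda_k))_{k\in V}:\ f:\mathbb{C}^m\to\mathbb{R}\ \text{real affine}\}.
\]
Let $v_k\in W$ be the image of the $k$th standard basis vector, so that $\sum y_kv_k=0$ if and only if $y\in\mathfrak{g}$. Assume that the $\Lambda_k$ affinely span $\mathbb{C}^m$ over $\mathbb{R}$, as they do under condition (i). Then $f\mapsto(f(\Lambda_k))_k$ is injective, $\dim\mathfrak{g}=2m+1$ and $\dim W=d$.

\begin{example}\label{ex:square}
Let $m=1$, $n=4$, and let $\Lambda_1,\dots,\Lambda_4$ be the corners $(0,0),(1,0),(1,1),(0,1)$ of a square. Since $\Lambda_1+\Lambda_3=\Lambda_2+\Lambda_4$, the space $\mathfrak{g}$ is the kernel of $y\mapsto y_1-y_2+y_3-y_4$. So $W=\mathbb{R}$ and $(v_1,\dots,v_4)=(1,-1,1,-1)$. For $\epsilon=\{234,134\}$ the facets of $K_\epsilon$ are $\{1\}$ and $\{2\}$, and their cones are the two half-lines: this is a complete fan, and $\epsilon=\epsilon((\Lambda_k-a)_k)$ for $a=(\frac12,\frac34)$. For $\epsilon=\{234,124\}$ the two triangles have disjoint interiors, so (ii) fails; the cones $C_{\{1\}}$ and $C_{\{3\}}$ coincide, and uniqueness fails. For $\epsilon=\{234\}$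 conditions (i) and (ii) hold but (iii) fails; the single cone covers half of $W$, and existence fails.
\end{example}

The example shows the general pattern: (i) and (ii) give uniqueness of representations, and (iii) then gives existence.

\begin{proposition}\label{prop:fan}
Assume that the $\Lambda_k$ affinely span $\mathbb{C}^m$ over $\mathbb{R}$. Then $(\epsilon,\Lambda)$ is a good system if and only if $(K_\epsilon,v)$ is a complete fan in $W$.
\end{proposition}

\begin{proof}
\emph{Suppose that $(K_\epsilon,v)$ is a complete fan.}

(i) Let $P\in\epsilon$. If the $2m+1$ points of $\Lambda_P$ were affinely dependent, they would not span, and some affine function $f\ne0$ would vanish on $\Lambda_P$. Then $(f(\Lambda_k))_k$ is a nonzero element of $\mathfrak{g}$ supported in the face $P^c$, which contradicts Lemma~\ref{lem:fan}(a).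

(ii) Let $P,Q\in\epsilon$. By (i) the two interiors are nonempty open convex sets. If they were disjoint, a hyperplane would separate them: there would be a nonconstant affine $f$ with $f\ge0$ on $\Lambda_P$ and $f\le0$ on $\Lambda_Q$. The vector $a=(f(\Lambda_k))_k\in\mathfrak{g}$ has $\operatorname{supp}a^+\subset Q^c$ and $\operatorname{supp}a^-\subset P^c$. Lemma~\ref{lem:fan}(a) gives $a=0$, so $f=0$, a contradiction.

(iii) If $k\in P$ take $p=k$. Otherwise $k$ lies in the facet $\sigma=P^c$, and we look at the cone on the other side of the wall $C_{\sigma\setminus\{k\}}$. For $t>0$ let $w_t=\sum_{i\in\sigma\setminus\{k\}}v_i-tv_k$. There are finitely many facets, so some facet $\tau$ has $w_t\in C_\tau$ for a sequence of values $t\to0$, and $\sigma\setminus\{k\}\subset\tau$ by Lemma~\ref{lem:fan}(b). Also $\tau\ne\sigma$, because the $v_i$, $i\in\sigma$, are independent and $w_t$ has a negative coefficient at $v_k$. Hence $\tau=(\sigma\setminus\{k\})\cup\{p\}$ with $p\in P$, and $\tau^c=(P\setminus\{p\})\cup\{k\}\in\epsilon$.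

\smallskip
\emph{Suppose that $(\epsilon,\Lambda)$ is a good system.}

\emph{Facets give bases.} Let $\sigma=P^c$ with $P\in\epsilon$, and let $\sum a_kv_k=0$ with $\operatorname{supp}a\subset\sigma$. Then $a=(f(\Lambda_k))_k$ with $f=0$ on $\Lambda_P$, so $f=0$ by (i). Thus the $d$ vectors $v_k$, $k\in\sigma$, form a basis of $W$, which we denote by $v_\sigma$.

\emph{Uniqueness.} Let $y,y'\ge0$ represent the same vector, with supports in $P^c$ and $Q^c$, where $P,Q\in\epsilon$. Then $y-y'=(f(\Lambda_k))_k$ for an affine $f$, and $f\le0$ on $\Lambda_P$, $f\ge0$ on $\Lambda_Q$. So $f$ vanishes on the intersection of the two simplices, which has interior points by (ii). Hence $f=0$ and $y=y'$.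

\emph{Existence.} There is nothing to prove if $d=0$, so let $d\ge1$. Let $X$ be the union of the cones $C_\sigma$ over all facets $\sigma$; it is closed. The idea is that by (iii) every wall of a cone is a wall of a second cone, which by uniqueness lies on the other side; so $X$ can have boundary points only on cones of codimension at least $2$, and a generic segment avoids these.

For each face $\eta$ with $|\eta|\le d-2$ let $L_\eta$ be the span of the $v_k$, $k\in\eta$. Suppose $X\neq W$. The nonempty open set $W\setminus X$ contains a point $y$ outside all $L_\eta$. The subspaces $L_\eta+\mathbb{R}y$ have dimension at most $d-1$, so the interior of a cone $C_\sigma$, $\sigma$ a facet, contains a point $x$ outside all of them. The segment $[x,y]$ misses every $L_\eta$: its endpoint $y$ does by choice, and $(1-t)x+ty\in L_\eta$ with $0\le t<1$ would give $x\in L_\eta+\mathbb{R}y$.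

Let $z$ be the last point of $X$ on the way from $x$ to $y$. Then $z\neq y$, and $z$ is not an interior point of $X$. Let $\tau$ be a facet with $z\in C_\tau$. Some coordinate of $z$ in the basis $v_\tau$ vanishes, since $z$ is not interior to $C_\tau$, and only one does, since $z$ lies in no $L_\eta$. So $z=\sum_{i\in\eta}z_iv_i$ with $\eta=\tau\setminus\{k\}$ and all $z_i>0$. Condition (iii), applied to $\tau^c$ and $k$, gives $p\notin\tau$ such that $\tau'=\eta\cup\{p\}$ is a facet. Write $v_p=cv_k+\sum_{i\in\eta}b_iv_i$; here $c\neq0$ because $v_{\tau'}$ is a basis. If $c>0$, then for small $s>0$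
\[
\sum_{i\in\eta}z_iv_i+sv_p=\sum_{i\in\eta}(z_i+sb_i)v_i+scv_k
\]
are two representations of one vector, the first with $p$ in its support and the second without. This contradicts uniqueness, so $c<0$. Let $w=\sum_{i\in\eta}w_iv_i+w_kv_k$ be close to $z$, so that $w_i$ is close to $z_i>0$ and $w_k$ is close to $0$. If $w_k\ge0$ then $w\in C_\tau$. If $w_k<0$ then $w=\sum_{i\in\eta}(w_i-w_kb_i/c)v_i+(w_k/c)v_p\in C_{\tau'}$. So $z$ is an interior point of $X$, a contradiction.
\end{proof}

To construct good systems we run the correspondence backwards. Two conditions on a fan are forced: $\mathfrak{g}$ contains the constant vector $(1,\dots,1)$, so the $v_k$ have sum zero, and $\dim\mathfrak{g}=n-d$ is odd and at least $3$. They are also sufficient.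

\begin{lemma}\label{lem:real}
Let $(K,v)$ be a complete fan in a space $W$ of dimension $d$, with $K$ a complex on an $n$-element set $V$. Assume $\sum_{k\in V}v_k=0$ and $n-d=2m+1$ with $m\ge1$. Let $\epsilon=\{\sigma^c:\sigma\text{ a facet of }K\}$ and let $\mathfrak{k}$ be the kernel of $\mathbb{R}^V\to W$, $y\mapsto\sum y_kv_k$. There exist configurations $\Lambda\in(\mathbb{C}^m)^V$ such that $f\mapsto(f(\Lambda_k))_k$ maps the real affine functions on $\mathbb{C}^m$ isomorphically onto $\mathfrak{k}$. For each of them $(\epsilon,\Lambda)$ is a good system with $K_\epsilon=K$.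
\end{lemma}

\begin{proof}
The $v_k$ span $W$, so $\dim\mathfrak{k}=2m+1$, and $(1,\dots,1)\in\mathfrak{k}$. Choose a basis $(1,\dots,1),g_1,\dots,g_{2m}$ of $\mathfrak{k}$ and let $\Lambda_k\in\mathbb{R}^{2m}\cong\mathbb{C}^m$ be the point whose coordinates are the $k$th entries of $g_1,\dots,g_{2m}$. The constant function $1$ and the coordinate functions are sent to this basis, so $\Lambda$ has the required property. For any $\Lambda$ with this property the $\Lambda_k$ affinely span, $\mathfrak{g}=\mathfrak{k}$, and $\mathbb{R}^V/\mathfrak{g}$ is identified with $W$ so that the vectors $v_k$ correspond. By Lemma~\ref{lem:fan}(c) the elements of $\epsilon$ have $2m+1$ elements, and $K_\epsilon=K$ since the two complexes have the same facets. Proposition~\ref{prop:fan} applies.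
\end{proof}

\section{The topology of an LVMB manifold}\label{sec:top}

The group $\mathbb{R}\times\mathbb{C}^m$ of pairs $(\rho,T)$ moves the vector of logarithmic moduli along $\mathfrak{g}$, and the fan picks out in each class modulo $\mathfrak{g}$ exactly one vector $y\ge0$ with support in $K_\epsilon$. In terms of $|z_k|=e^{-y_k}$, this normal form is membership in the following set. For a complex $K$ on $V$ let $D^2$ be the closed unit disk and
\[
Z_K=\{z\in(D^2)^V:\ \{k:|z_k|<1\}\in K\}=\bigcup_{\sigma\in K}(D^2)^\sigma\times(S^1)^{V\setminus\sigma},
\]
the \emph{moment-angle complex} of $K$. It is compact, and each ghost contributes a factor $S^1$.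

\begin{proposition}\label{prop:phi}
For a good system $(\epsilon,\Lambda)$ the map
\[
\Phi:(\mathbb{R}\times\mathbb{C}^m)\times Z_{K_\epsilon}\to\mathcal{S}_\epsilon,\qquad \Phi(\rho,T,\zeta)=\bigl(e^{\rho+\langle\Lambda_k,T\rangle}\zeta_k\bigr)_{k\in V},
\]
is a homeomorphism.
\end{proposition}

\begin{proof}
Write $K=K_\epsilon$; by Proposition~\ref{prop:fan}, $(K,v)$ is a complete fan. The map $\Phi$ is continuous, and it takes values in $\mathcal{S}_\epsilon$ because $\{k:\zeta_k=0\}\subset\{k:|\zeta_k|<1\}\in K$. Identify $(\rho,T)$ with the affine function $f$ of \eqref{eq:affine}. If $z=\Phi(f,\zeta)$, then $\zeta$ is determined by $z$ and $f$, and $|\zeta_k|=|z_k|e^{-f(\Lambda_k)}$. Fix $z\in\mathcal{S}_\epsilon$, let $I=\{k:z_k=0\}\in K$ and $u_k=-\log|z_k|$ for $k\notin I$. Bijectivity of $\Phi$ means that there is a unique affine $f$ such that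
\begin{equation}\label{eq:normal}
y_k:=u_k+f(\Lambda_k)\ge0\ \text{ for } k\notin I,\qquad I\cup\{k\notin I:y_k>0\}\in K .
\end{equation}
For $I=\emptyset$ this is the definition of a complete fan, applied to $\sum u_kv_k$. In general the coordinates in $I$ have $u_k=+\infty$, and we replace $+\infty$ by a large number.

\emph{Existence.} For $s>0$ let $w_s=\sum_{k\notin I}u_kv_k+s\sum_{k\in I}v_k$. Some facet $\tau$ has $w_s\in C_\tau$ for a sequence of values $s\to\infty$. Since $w_s/s\to\sum_{k\in I}v_k$, Lemma~\ref{lem:fan}(b) gives $I\subset\tau$. Fix one such $s$ and let $y$ be the representation of $w_s$, supported in $\tau$. The vector with entries $y_k-u_k$ for $k\notin I$ and $y_k-s$ for $k\in I$ lies in $\mathfrak{g}$, so it equals $(f(\Lambda_k))_k$ for some $f$. This $f$ satisfies \eqref{eq:normal}, the set in question being contained in $\tau$.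

\emph{Uniqueness.} Let $f$ and $\tilde f$ satisfy \eqref{eq:normal}, with numbers $y_k$ and $\tilde y_k$, and let $h=f-\tilde f$. Then $y_k-\tilde y_k=h(\Lambda_k)$ for $k\notin I$. For $k\in I$ define $y_k=\max(h(\Lambda_k),0)$ and $\tilde y_k=\max(-h(\Lambda_k),0)$. Now $y,\tilde y\ge0$ have supports in $K$ and $y-\tilde y=(h(\Lambda_k))_k\in\mathfrak{g}$. So they represent the same vector, $y=\tilde y$, and $h=0$.

\emph{Continuity of $\Phi^{-1}$.} Let $z^{(j)}\to z$ in $\mathcal{S}_\epsilon$ and $z^{(j)}=\Phi(f_j,\zeta^{(j)})$. It suffices to show that $(f_j)$ is bounded. Indeed, $Z_K$ is compact, so every subsequence of $(f_j,\zeta^{(j)})$ then has a convergent subsequence, whose limit is mapped to $z$ by $\Phi$ and thus equals $\Phi^{-1}(z)$. Suppose that $\|f_j\|\to\infty$ along a subsequence, for some norm on the space of affine functions. Refine the subsequence so that $f_j/\|f_j\|\to g\neq0$ and $\{k:|\zeta^{(j)}_k|<1\}\subset\tau$ for a fixed facet $\tau$. Let $a_k=g(\Lambda_k)$, and recall that $|\zeta_k^{(j)}|=|z_k^{(j)}|e^{-f_j(\Lambda_k)}$. If $a_k>0$, then $f_j(\Lambda_k)\to+\infty$ and $\zeta^{(j)}_k\to0$,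 so $k\in\tau$. If $a_k<0$, then $f_j(\Lambda_k)\to-\infty$, and $|\zeta^{(j)}_k|\le1$ forces $z_k=0$. So $\operatorname{supp}a^+\subset\tau$ and $\operatorname{supp}a^-\subset\{k:z_k=0\}$ are faces, and $a\in\mathfrak{g}$. Lemma~\ref{lem:fan}(a) gives $a=0$, hence $g=0$, a contradiction.
\end{proof}

\begin{corollary}\label{cor:top}
Let $(\epsilon,\Lambda)$ be a good system and $N=N^\epsilon_\Lambda$.
\begin{itemize}
\item[(a)] $N\cong Z_{K_\epsilon}/S^1$, where $S^1$ acts diagonally, and $\mathbb{P}(\mathcal{S}_\epsilon)\cong\mathbb{C}^m\times N$. The homeomorphism type of $N$ depends only on $(n,m,\epsilon)$.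
\item[(b)] $N$ is connected.
\item[(c)] If $k_0$ is a ghost, then $N\cong Z_{K'}$, where $K'$ is $K_\epsilon$ regarded as a complex on $V\setminus\{k_0\}$.
\item[(d)] If $K_\epsilon$ has exactly one ghost, then $N$ is $2$-connected.
\end{itemize}
\end{corollary}

\begin{proof}
(a) Under $\Phi$, positive scalars and $\mathbb{C}^m$ act by translations of $\mathbb{R}\times\mathbb{C}^m$, and scalars of modulus one act diagonally on $Z_{K_\epsilon}$. Dividing by $\mathbb{C}^*=\mathbb{R}_{>0}\times S^1$ gives $\mathbb{P}(\mathcal{S}_\epsilon)\cong\mathbb{C}^m\times(Z_{K_\epsilon}/S^1)$, and dividing further by $\mathbb{C}^m$ gives $N\cong Z_{K_\epsilon}/S^1$.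

(b) The set $\mathcal{S}_\epsilon$ is the complement in $\mathbb{C}^V$ of the subspaces $\{z:z_k=0\text{ for }k\in\sigma\}$, $\sigma\notin K_\epsilon$. These are finitely many proper complex subspaces, so $\mathcal{S}_\epsilon$ and its quotient $N$ are connected.

(c) Here $Z_{K_\epsilon}=S^1\times Z_{K'}$, and $z\mapsto(z_k/z_{k_0})_{k\neq k_0}$ induces a homeomorphism $Z_{K_\epsilon}/S^1\to Z_{K'}$.

(d) Let $k_0$ be the ghost. Normalizing $z_{k_0}=1$ identifies $\mathbb{P}(\mathcal{S}_\epsilon)$ with the complement $U$ in $E=\mathbb{C}^{V\setminus\{k_0\}}$ of the subspaces $L=\{z:z_k=0\text{ for }k\in\sigma\}$, $\sigma\notin K'$. Since $K'$ has no ghost, each such $\sigma$ has at least two elements, and each $L$ has real codimension at least $4$. By (a), $N$ is homotopy equivalent to $U$, so it suffices to show $\pi_i(U)=0$ for $i=1,2$. This is general position. A map $S^i\to U$ is homotopic to a smooth one, which extends to a smooth map $h:D^{i+1}\to E$. For each $L$ the set $\{\ell-h(x):\ell\in L,\ x\in D^{i+1}\}$ is the smooth image of a manifold of dimension at most $\dim_{\mathbb{R}}E-4+3$, so it has measure zero.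 For a small vector $e$ outside these sets, $h+e$ maps $D^{i+1}$ into $U$, and on $S^i$ it is homotopic to $h$ in $U$ through the maps $h+te$, $0\le t\le 1$.
\end{proof}

\begin{example}[simplices and joins]\label{ex:join}
For $j\ge0$ let $\partial\Delta^j$ be the complex of proper subsets of a set with $j+1$ elements, with the images of the standard basis vectors in $\mathbb{R}^{j+1}/\mathbb{R}(1,\dots,1)$. These vectors have sum zero. They form a complete fan: a class has exactly one representative $y\geq0$ with some coordinate equal to $0$, namely the one whose smallest coordinate is $0$. The space $Z_{\partial\Delta^j}$ is the boundary of the polydisk $(D^2)^{j+1}$, which is a sphere $S^{2j+1}$. For $j=0$ we get one ghost with the vector $0$.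

If $(K_1,v^1)$ and $(K_2,v^2)$ are complete fans in $W_1$ and $W_2$, on disjoint sets, then the join $K_1*K_2=\{\sigma_1\cup\sigma_2:\sigma_1\in K_1,\ \sigma_2\in K_2\}$ with the same vectors is a complete fan in $W_1\oplus W_2$, since the two components of a vector are represented separately. Also $Z_{K_1*K_2}=Z_{K_1}\times Z_{K_2}$.

The fan $\partial\Delta^j*\partial\Delta^l*\partial\Delta^0$ has $n=j+l+3$ and $d=j+l$, so Lemma~\ref{lem:real} applies with $m=1$, and Corollary~\ref{cor:top}(c) gives LVMB manifolds homeomorphic to $S^{2j+1}\times S^{2l+1}$. The good system of Example~\ref{ex:square} has the complex of the case $j=1$, $l=0$. If $n=2m+1$, all indices are ghosts and $N\cong(S^1)^{2m}$.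
\end{example}

\section{Polytopes give LVM manifolds}\label{sec:poly}

This section proves Theorem~\ref{thm:C}. By Corollary~\ref{cor:top}(a) we are free to replace $\Lambda$ by any $\Lambda'$ such that $(\epsilon,\Lambda')$ is a good system, and the polytope supplies one. We then need a point $a$ that lies in the simplices indexed by $\epsilon$ and in no others. The link is linear duality. Two ways of writing a point as a convex combination of the $\Lambda'_k$ differ by a vector orthogonal to $\mathfrak{g}'$, and such vectors come from linear forms on $W$. Nonnegativity of the coefficients will say that the linear form defines a supporting hyperplane of the polytope.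

\begin{proof}[Proof of the first statement of Theorem~\ref{thm:C}]
Let $V_0\subset V$ be the set of non-ghosts, and let $K_\epsilon$ be the boundary complex of a simplicial polytope $\Pi$ with vertices $w_k$, $k\in V_0$. The facets of $K_\epsilon$ have $d$ elements, so $\dim\Pi=d$, and we may assume $\Pi\subset\mathbb{R}^d$ with $0$ in its interior. If $d=0$, then $V_0=\emptyset$.

\emph{The new configuration.} There are numbers $b_k>0$ with $\sum_{k\in V_0}b_kw_k=0$: for small $t>0$ each $-tw_j$ lies in $\Pi$, which gives a relation with nonnegative coefficients and a positive coefficient at $w_j$, and we add these relations. Put $v_k=b_kw_k$ for $k\in V_0$, and $v_k=0$, $b_k=1$ for ghosts. Then $\sum v_k=0$, and $(K_\epsilon,v)$ is a complete fan in $\mathbb{R}^d$. Indeed, a representation of $w\ne0$ with support $\sigma$ amounts to writing a positive multiple of $w$ as a convex combination, with positive coefficients, of the vertices $w_k$, $k\in\sigma$, of a proper face. The ray through $w$ meets $\partial\Pi$ in one point, this point lies in the relative interior of one face, and this face is a simplex; so there is exactly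 one representation. The vector $0$ has only the representation $y=0$, because it lies on no proper face. Lemma~\ref{lem:real} provides $\Lambda'$ such that $(\epsilon,\Lambda')$ is a good system and $\mathfrak{g}'$ is the kernel of $\mathbb{R}^V\to\mathbb{R}^d$, $y\mapsto\sum y_kv_k$. By Corollary~\ref{cor:top}(a), $N^\epsilon_\Lambda\cong N^\epsilon_{\Lambda'}$. It remains to show that $(\epsilon,\Lambda')$ is the good system of an LVM manifold.

\emph{The point $a$.} Let $B=\sum_{k\in V}b_k$ and $a=B^{-1}\sum_{k\in V}b_k\Lambda'_k$. The orthogonal complement of the kernel of a linear map is the image of its transpose, so $\mathfrak{g}'^\perp=\{(\ell(v_k))_k:\ell\in(\mathbb{R}^d)^*\}$. On the other hand $\mathfrak{g}'$ is spanned by $(1,\dots,1)$ and the vectors of coordinates of the $\Lambda'_k$. Therefore, for $\mu\in\mathbb{R}^V$,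
\begin{equation}\label{eq:dual}
\sum\mu_k=B\ \text{ and }\ \sum\mu_k\Lambda'_k=Ba\iff \mu_k=b_k-\ell(v_k)\ \text{ for some linear form }\ell\text{ and all }k.
\end{equation}
On the right, $\mu_k=b_k(1-\ell(w_k))$ for $k\in V_0$ and $\mu_k=1$ for ghosts.

\emph{If $P\in\epsilon$, then $a\in\operatorname{Conv}(\Lambda'_P)$.} Let $\ell$ be the linear form that equals $1$ on the facet of $\Pi$ with vertex set $P^c$ and is less than $1$ at the other vertices; take $\ell=0$ if $d=0$. Then $\mu_k=b_k-\ell(v_k)$ vanishes for $k\notin P$ and is positive for $k\in P$, and \eqref{eq:dual} writes $a$ as a convex combination of $\Lambda'_P$.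

\emph{Conversely,} let $a$ be a convex combination of at most $2m+1$ of the $\Lambda'_k$. Multiplying by $B$ we get $\mu\ge0$ as on the left of \eqref{eq:dual}, with $R=\operatorname{supp}\mu$ of cardinality at most $2m+1$. Let $\ell$ be the corresponding form. All ghosts lie in $R$, and for $k\in V_0$ we have $\ell(w_k)\le1$ with equality exactly when $k\notin R$. So $R^c$ is either empty or the vertex set of the proper face $\Pi\cap\{\ell=1\}$. Since $\Pi$ is simplicial, $|R^c|\le d$, that is, $|R|\ge 2m+1$. Hence $|R|=2m+1$, the set $R^c$ is a face of $K_\epsilon$ with $d$ elements, and $R\in\epsilon$.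

Thus $a$ lies in the convex hull of all the $\Lambda'_k$, in the convex hull of no $2m$ of them, and $\epsilon=\{P:|P|=2m+1,\ a\in\operatorname{Conv}(\Lambda'_P)\}$. So $(\Lambda'_k-a)_k$ satisfies the Siegel and weak hyperbolicity conditions, and $\epsilon=\epsilon((\Lambda'_k-a)_k)$.
\end{proof}

\begin{proof}[Proof of the second statement of Theorem~\ref{thm:C}]
Call a complex \emph{polytopal} if, on its non-ghost vertices, it is the boundary complex of a simplicial polytope, and a \emph{simplicial $(d-1)$-sphere} if its geometric realization is homeomorphic to $S^{d-1}$. For $d=0$, $K_\epsilon=\{\emptyset\}$ is polytopal. For $d\geq1$, $K_\epsilon$ is a simplicial $(d-1)$-sphere by Lemma~\ref{lem:fan}(d). A simplicial $0$-sphere is a pair of points, the boundary of a segment; a simplicial $1$-sphere is a cycle, the boundary of a polygon; and every simplicial $2$-sphere is polytopal by Steinitz's theorem. This covers $d=n-2m-1\le3$. If $m=1$, then $K_\epsilon$ has at most $n=d+3$ vertices, and by Mani's theorem \cite{Mani} every simplicial $(d-1)$-sphere with at most $d+3$ vertices is polytopal. Finally $\dim_{\mathbb{C}}N^\epsilon_\Lambda=n-1-m=d+m$,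 so in complex dimension at most $5$ we have $d\le3$ or $m=1$.
\end{proof}

\section{Bier spheres}\label{sec:bier}

We need a very large family of complete fans, and a way to read the fan in the cohomology ring.

\subsection{Classes of degree three}

Let $K$ be a complex on $V$ and let $\{i,i'\}\subset V$ be a pair that is not a face. On $Z_K$ the numbers $|z_i|$ and $|z_{i'}|$ are never both less than $1$, so there is a map
\[
\pi_i:Z_K\to\Sigma,\quad z\mapsto(z_i,z_{i'}),\qquad \Sigma=\{(a,b)\in D^2\times D^2:\max(|a|,|b|)=1\}\cong S^3 .
\]
Let $x_i\in H^3(Z_K;\mathbb{F}_2)$ be the pullback under $\pi_i$ of the generator of $H^3(\Sigma;\mathbb{F}_2)$. With $q$ disjoint pairs of this kind we get classes $x_1,\dots,x_q$, and Lemma~\ref{lem:products} will show that their products detect faces of $K$. So we want many fans with $q$ disjoint pairs of nonadjacent vertices. Opposite vectors $v_{i'}=-v_i$ are never adjacent, by Lemma~\ref{lem:fan}(a), and they have sum zero as Lemma~\ref{lem:real} requires. Bier spheres are fans on such vectors.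

\subsection{The complex and its smallest case}

For $\tau\subset[q]$ let $\tau'=\{i':i\in\tau\}$. Let $K$ be a complex on $[q]$ with $[q]\notin K$. Its \emph{Bier sphere} is the complex on $[q]\sqcup[q]'$ given by
\[
\operatorname{Bier}(K)=\{\sigma\cup\tau':\ \sigma\in K,\ [q]\setminus\tau\notin K,\ \sigma\cap\tau=\emptyset\}.
\]
It contains $\emptyset$ because $[q]\notin K$, and it is closed under passing to subsets: shrinking $\sigma$ keeps it in $K$, and shrinking $\tau$ enlarges $[q]\setminus\tau$, which stays outside $K$. No pair $\{i,i'\}$ is a face. The vectors do not depend on $K$: in $W_0=\mathbb{R}^q/\mathbb{R}(1,\dots,1)$ let $v_i$ be the class of $\mathbf{e}_i$ and $v_{i'}=-v_i$. The complexes $K_F$ and the sets $\epsilon_F$ of Theorem~\ref{thm:A} make sense for all $r\ge1$.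

\begin{example}\label{ex:r1}
Let $r=1$, $q=3$. Regard $F$ as a subset of $\{1,2,3\}$, so that $K_F$ consists of $\emptyset$ and the singletons $\{i\}$, $i\in F$. A set $[3]\setminus\tau$ lies outside $K_F$ if $|\tau|\le1$, or if $\tau=[3]\setminus\{i\}$ with $i\notin F$. So the vertices of $\operatorname{Bier}(K_F)$ are $1',2',3'$ and the $i\in F$. Writing $\{i,j,k\}=[3]$, the edges are $\{j',k'\}$ for $i\notin F$, and $\{i,j'\}$, $\{i,k'\}$ for $i\in F$. In words: start from the triangle $1'2'3'$ and, for each $i\in F$, subdivide the edge $j'k'$ by the vertex $i$. In the plane $W_0$ we have $v_i=v_{j'}+v_{k'}$, so the ray through $v_i$ cuts the cone on $v_{j'},v_{k'}$ in two, and all eight complexes are complete fans on the same six vectors (Figure~\ref{fig:bier}). For $F=\emptyset$ we have a triangle and three ghosts, and $Z_{\operatorname{Bier}(K_F)}\cong S^5\times(S^1)^3$. For $F=\{1\}$ we have the join of two copies of $\partial\Delta^1$, on $\{1,1'\}$ and on $\{2',3'\}$, and two ghosts, and $Z_{\operatorname{Bier}(K_F)}\cong S^3\times S^3\times(S^1)^2$.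

The classes $x_i$ recover $F$. If $i\notin F$, then $i$ is a ghost, $|z_i|=1$ everywhere, and $\pi_i$ misses the point $(0,1)$; since $S^3$ minus a point is contractible, $x_i=0$. If $i\in F$, then $\{i\}$ and $\{i'\}$ are faces, so setting all coordinates other than $z_i,z_{i'}$ equal to $1$ defines a section of $\pi_i$, and $x_i\neq0$. Thus $F=\{i:x_i\neq0\}$. The ring alone cannot determine $F$, since a permutation of $[3]$ gives an isomorphic complex; the ring together with the triple $(x_1,x_2,x_3)$ does. For $r=2$ the set $F$ is the edge set of a graph on five vertices, and it will be recovered from the products $x_ix_j$.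
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.3]
\begin{scope}
\draw[gray] (0:1)--(60:1)--(180:1)--(300:1)--cycle;
\draw[->,thick] (0,0)--(0:1) node[right]{$1$};
\draw[->,thick] (0,0)--(60:1) node[above right]{$3'$};
\draw[->,dashed] (0,0)--(120:1) node[above left]{$2$};
\draw[->,thick] (0,0)--(180:1) node[left]{$1'$};
\draw[->,dashed] (0,0)--(240:1) node[below left]{$3$};
\draw[->,thick] (0,0)--(300:1) node[below right]{$2'$};
\end{scope}
\begin{scope}[xshift=3.6cm]
\draw[gray] (0:1)--(60:1)--(120:1)--(180:1)--(300:1)--cycle;
\draw[->,thick] (0,0)--(0:1) node[right]{$1$};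
\draw[->,thick] (0,0)--(60:1) node[above right]{$3'$};
\draw[->,thick] (0,0)--(120:1) node[above left]{$2$};
\draw[->,thick] (0,0)--(180:1) node[left]{$1'$};
\draw[->,dashed] (0,0)--(240:1) node[below left]{$3$};
\draw[->,thick] (0,0)--(300:1) node[below right]{$2'$};
\end{scope}
\end{tikzpicture}
\caption{Two Bier spheres for $q=3$, drawn as complete fans on the six vectors $v_i$ and $v_{i'}=-v_i$ in the plane $\mathbb{R}^3/\mathbb{R}(1,1,1)$. Left: $K=\{\emptyset,\{1\}\}$, a $4$-cycle. Right: $K=\{\emptyset,\{1\},\{2\}\}$, a $5$-cycle. Solid arrows are vertices, dashed arrows are ghosts, and the gray segments are the edges of $\operatorname{Bier}(K)$.}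
\label{fig:bier}
\end{figure}

\subsection{Bier spheres are complete fans}

\begin{lemma}\label{lem:bier}
For every complex $K$ on $[q]$ with $[q]\notin K$, the pair $(\operatorname{Bier}(K),v)$ is a complete fan in $W_0$. Its facets are the sets $\sigma\cup([q]\setminus(\sigma\cup\{j\}))'$ with $\sigma\in K$, $j\notin\sigma$, $\sigma\cup\{j\}\notin K$.
\end{lemma}

\begin{proof}
Let $X\in\mathbb{R}^q$ be a lift of $w\in W_0$. An equation $w=\sum_{i\in\sigma}y_iv_i+\sum_{i\in\tau}y_{i'}v_{i'}$ with positive coefficients and $\sigma\cap\tau=\emptyset$ means that for some real number $c$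
\[
X-c(1,\dots,1)=\sum_{i\in\sigma}y_i\mathbf{e}_i-\sum_{i\in\tau}y_{i'}\mathbf{e}_i .
\]
Each $c$ gives exactly one such equation, with $\sigma=\{i:X_i>c\}$ and $\tau=\{i:X_i<c\}$, and the equation determines $c$. Put $A(c)=\{i:X_i\ge c\}=[q]\setminus\tau$. We have to show that exactly one $c$ satisfies
\begin{equation}\label{eq:level}
\{i:X_i>c\}\in K\qquad\text{and}\qquad A(c)\notin K .
\end{equation}
As $c$ decreases, $A(c)$ grows from $\emptyset\in K$ to $[q]\notin K$, and it is constant on each interval $(c_1,c_2]$ between consecutive values $c_1<c_2$ of the coordinates $X_i$. So $c^*=\max\{c:A(c)\notin K\}$ exists. It satisfies \eqref{eq:level}, because $\{i:X_i>c^*\}=A(c)\in K$ for $c$ slightly larger than $c^*$. For $c>c^*$ the second condition fails. For $c<c^*$ the first one fails, because $\{i:X_i>c\}$ contains $A(c^*)\notin K$.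

By Lemma~\ref{lem:fan}(a),(c), the facets are the faces $\sigma\cup\tau'$ with $q-1$ elements. For disjoint $\sigma,\tau$, the equality $|\sigma|+|\tau|=q-1$ means that $[q]\setminus\tau=\sigma\cup\{j\}$ for some $j\notin\sigma$.
\end{proof}

Every complex $K$ on $[q]$ other than the full simplex thus gives a fan. We use the complexes $K_F$ because all $\binom{2r+1}{r}$ subsets of size $r$ can be declared faces or nonfaces independently, and no binomial coefficient $\binom{q}{i}$ is larger. We also add a ghost $0$ with $v_0=0$. It removes the quotient by $S^1$, through Corollary~\ref{cor:top}(c), and it makes $n-d=q+2$, which is odd because $q$ is. The resulting manifolds have dimension $3r+1$; to reach the other dimensions we multiply by spheres. Each factor $\partial\Delta^j$ raises $n-d$ by one, so these factors come in pairs.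

\begin{proposition}\label{prop:NF}
Let $r\ge1$, $q=2r+1$, and let $F$ be a set of $r$-element subsets of $[q]$.
\begin{itemize}
\item[(a)] With $\Lambda$ and $\epsilon_F$ defined as in Theorem~\ref{thm:A}, $(\epsilon_F,\Lambda)$ is a good system, and $N_F=N^{\epsilon_F}_\Lambda$ is homeomorphic to $Z_{\operatorname{Bier}(K_F)}$, of complex dimension $3r+1$.
\item[(b)] For all $j,l\geq0$ there is an LVMB manifold $N_F^{j,l}$, of complex dimension $3r+1+s$ with $s=j+l+1$, homeomorphic to $Z_{\operatorname{Bier}(K_F)*\partial\Delta^j*\partial\Delta^l}\cong Z_{\operatorname{Bier}(K_F)}\times S^{2j+1}\times S^{2l+1}$.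
\item[(c)] If $r\ge2$, then $N_F$ is $2$-connected, and so is $N_F^{j,l}$ for $j,l\ge1$.
\end{itemize}
\end{proposition}

\begin{proof}
(a) The family $K_F$ is a complex, since proper subsets of its members have fewer than $r$ elements, and $[q]\notin K_F$. By Lemma~\ref{lem:bier} and Example~\ref{ex:join}, $\operatorname{Bier}(K_F)$ with the additional ghost $0$ is a complete fan in $W_0$ whose vectors have sum zero. Here $n=2q+1$, $d=q-1$ and $n-d=q+2=2m+1$ with $m=r+1$. The kernel $\mathfrak{k}$ of $\mathbb{R}^n\to W_0$ consists of the $y$ such that $y_i-y_{i'}$ does not depend on $i$, and it has dimension $q+2$. For an affine function $f$ on $\mathbb{R}^{q+1}$, the difference $f(\Lambda_i)-f(\Lambda_{i'})$ is the value of the linear part of $f$ at $(0,1)$, so $(f(\Lambda_k))_k\in\mathfrak{k}$. The points $\Lambda_0,\Lambda_{1'},\dots,\Lambda_{q'},\Lambda_1$ affinely span $\mathbb{R}^{q+1}$, so $f\mapsto(f(\Lambda_k))_k$ is injective, and it is onto $\mathfrak{k}$ because the affine functions form a space of dimension $q+2$. The complements of the facets listed in Lemma~\ref{lem:bier} are the elements of $\epsilon_F$. Lemma~\ref{lem:real}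 and Corollary~\ref{cor:top}(c) conclude, and $n-1-m=2q-r-1=3r+1$.

(b) Apply Lemma~\ref{lem:real} to $\operatorname{Bier}(K_F)*\partial\Delta^j*\partial\Delta^l$ with the additional ghost $0$. Now $n=2q+j+l+3$, $d=q-1+j+l$ and $n-d=q+4=2m+1$ with $m=r+2$, so $n-1-m=3r+2+j+l$. The topology is given by Corollary~\ref{cor:top}(c) and Example~\ref{ex:join}.

(c) For $r\ge2$ the complex $\operatorname{Bier}(K_F)$ has no ghost: $i$ is a vertex because $\{i\}\in K_F$, and $i'$ is a vertex because $[q]\setminus\{i\}$ has $2r>r$ elements and is not in $K_F$. For $j\ge1$ the complex $\partial\Delta^j$ has no ghost. So $0$ is the only ghost, and Corollary~\ref{cor:top}(d) applies.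
\end{proof}

We say that $N_F$ has \emph{type} $\emptyset$, with $s=0$, and that $N_F^{j,l}$ has type $(j,l)$, with $s=j+l+1$. In every type the manifold is homeomorphic to $Z_{K'}$ for a complex $K'$ on at most $4r+3+s$ elements ($2q=4r+2$ for type $\emptyset$, and $2q+j+l+2=4r+3+s$ otherwise), and a subset of $[q]\sqcup[q]'$ is a face of $K'$ if and only if it is a face of $\operatorname{Bier}(K_F)$.

\subsection{What the cohomology ring remembers}

The argument of Example~\ref{ex:r1}, a section or a missed point, works for products.

\begin{lemma}\label{lem:products}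
Let $K$ be a complex on a set $V\supset[q]\sqcup[q]'$ such that $\{i,i'\}\notin K$ for all $i\in[q]$, and let $A\subset[q]$ be nonempty. Then $\prod_{i\in A}x_i\neq0$ in $H^*(Z_K;\mathbb{F}_2)$ if and only if $\sigma\cup\tau'\in K$ for all decompositions $A=\sigma\sqcup\tau$.
\end{lemma}

\begin{proof}
Let $\pi_A=(\pi_i)_{i\in A}:Z_K\to\Sigma^A$. By the K\"unneth theorem, $H^{3|A|}(\Sigma^A;\mathbb{F}_2)$ is generated by the product $\omega\neq0$ of the generators of the factors, and $\prod_{i\in A}x_i=\pi_A^*\omega$.

Suppose that all the sets $\sigma\cup\tau'$ are faces. At a point of $\Sigma^A$, at most one of the coordinates $z_i$, $z_{i'}$ has modulus less than $1$ for each $i\in A$, so the coordinates of modulus less than $1$ form a subset of some $\sigma\cup\tau'$. Extending the point by $1$ in all other coordinates therefore gives a point of $Z_K$. This is a continuous section of $\pi_A$, so $\pi_A^*$ is injective and $\pi_A^*\omega\neq0$.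

Suppose that some $\sigma\cup\tau'$ is not a face, and let $p\in\Sigma^A$ have coordinates $0$ on $\sigma\cup\tau'$ and $1$ elsewhere. A point of $Z_K$ above $p$ would have $\sigma\cup\tau'\subset\{k:|z_k|<1\}\in K$, so $\pi_A$ takes values in $\Sigma^A\setminus\{p\}$. Give each factor the cell structure with one $0$-cell, different from the component of $p$, and one $3$-cell. Then $p$ lies in the open top cell of $\Sigma^A$, and $\Sigma^A\setminus\{p\}$ deformation retracts onto the union of the other cells, of dimension $3|A|-3$. So $\omega$ restricts to zero on $\Sigma^A\setminus\{p\}$, and $\pi_A^*\omega=0$.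
\end{proof}

An isomorphism of rings need not respect the classes $x_i$. We do not try to characterize them inside the ring. We bound the number of their possible images, which is finite because the coefficients are $\mathbb{F}_2$, and small because $H^3$ is small.

\begin{lemma}\label{lem:H3}
If $K$ is a complex on a set $V$ with $\nu\ge4$ elements, then $\dim H^3(Z_K;\mathbb{F}_2)\le\nu^3/4$.
\end{lemma}

\begin{proof}
Give $D^2$ the cell structure with one cell in each of the dimensions $0,1,2$, the first two forming $S^1$. Then $Z_K$ is a subcomplex of the product complex $(D^2)^V$, and by cellular cohomology $\dim H^3$ is at most the number of $3$-cells. A $3$-cell of $(D^2)^V$ uses a $2$-cell and a $1$-cell, or three $1$-cells, and $0$-cells in the other factors. So there are $\nu(\nu-1)+\binom{\nu}{3}=\nu(\nu-1)(\nu+4)/6$ of them, and $\nu(\nu-1)(\nu+4)/6\le\nu^3/4$ is equivalent to $(\nu-2)(\nu-4)\ge0$.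
\end{proof}

\begin{proposition}\label{prop:fibers}
Fix $r\ge1$ and a type, with its number $s$, and put $\gamma(r,s)=\frac14(2r+1)(4r+3+s)^3$. For each graded ring $R$, at most $2^{\gamma(r,s)}$ sets $F$ give a manifold of that type whose graded $\mathbb{F}_2$-cohomology ring is isomorphic to $R$.
\end{proposition}

\begin{proof}
Let $A\subset[q]$ have $r$ elements and $A=\sigma\sqcup\tau$. The set $[q]\setminus\tau$ has at least $r+1$ elements, so it is not in $K_F$. Hence $\sigma\cup\tau'$ is a face if and only if $\sigma\in K_F$. This holds when $\sigma\ne A$, since then $|\sigma|<r$, and for $\sigma=A$ it means $A\in F$. By Lemma~\ref{lem:products},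
\[
\prod_{i\in A}x_i\neq0\iff A\in F .
\]
For each $F$ whose manifold has ring isomorphic to $R$, choose a graded isomorphism $\varphi_F$ onto $R$ and let $\xi_F=(\varphi_F(x_1),\dots,\varphi_F(x_q))$, a $q$-tuple of elements of the degree-three part $R^3$. Then $F$ is the set of $r$-element subsets $A$ such that the product in $R$ of the entries of $\xi_F$ indexed by $A$ is nonzero. So $F\mapsto\xi_F$ is injective. If there is any such $F$, Lemma~\ref{lem:H3} gives $|R^3|\le2^{(4r+3+s)^3/4}$, so there are at most $2^{\gamma(r,s)}$ tuples.
\end{proof}

\section{Counting LVM manifolds}\label{sec:lvm}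

By Corollary~\ref{cor:top}(a) it suffices to count the sets $\epsilon(\Lambda)$ of \eqref{eq:lvm}. They are governed by signs of determinants, and signs of polynomials are constant on the connected components of the set where none of them vanishes. To bound the number of components we use Milnor's theorem \cite[Theorem~2]{Milnor}: a real algebraic set in $\mathbb{R}^M$ given by equations of degree at most $k$ has total Betti number at most $k(2k-1)^{M-1}$. In particular it has at most that many connected components.

\begin{proposition}\label{prop:lvmcount}
There are at most $2^{\alpha(D)}$ homeomorphism types of LVM manifolds of complex dimension $D$.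
\end{proposition}

\begin{proof}
We count triples $(n,m,\epsilon)$ with $n-1-m=D$. From $n\geq2m+1$ we get $1\le m\le D$ and $n=D+1+m\le2D+1$. Fix $m$, and thus $n$. Regard $\Lambda$ as a point of $\mathbb{R}^{M}$, $M=2mn$, and let $\Psi(\Lambda)$ be the product of the real determinants $\det(\Lambda_{k_1},\dots,\Lambda_{k_{2m}})$ over all $k_1<\dots<k_{2m}$. This is a nonzero polynomial of degree $\delta=2m\binom{n}{2m}$, so $\Omega=\{\Psi\ne0\}$ is dense. Define $\epsilon(\Lambda)$ by \eqref{eq:lvm} for all $\Lambda\in\mathbb{R}^M$.

\emph{Reduction to $\Omega$.} Let $\Lambda$ satisfy the Siegel and weak hyperbolicity conditions. If $P\in\epsilon(\Lambda)$, then by Lemma~\ref{lem:lvmgood} the simplex on $\Lambda_P$ is nondegenerate and the barycentric coordinates of $0$ are positive; both facts persist under small perturbations. If $P\notin\epsilon(\Lambda)$, some linear form is positive on $\Lambda_P$, and this persists too. So $\epsilon(\Lambda)=\epsilon(\Lambda')$ for all $\Lambda'$ close to $\Lambda$, and we can take $\Lambda'\in\Omega$.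

\emph{The set $\epsilon(\Lambda)$ is constant on each component of $\Omega$.} Let $\Lambda\in\Omega$ and $P=\{p_0<\dots<p_{2m}\}$, and let $\Delta_i\neq0$ be the determinant of the $\Lambda_p$, $p\in P\setminus\{p_i\}$. Consider the $2m\times(2m+1)$ matrix with columns $\Lambda_{p_0},\dots,\Lambda_{p_{2m}}$. Repeating one of its rows on top gives a singular square matrix, and expanding along the top row gives one coordinate of the relation $\sum_i(-1)^i\Delta_i\Lambda_{p_i}=0$. The matrix has rank $2m$, so this is the only linear relation up to a scalar. Hence $0\in\operatorname{Conv}(\Lambda_P)$ if and only if the numbers $(-1)^i\Delta_i$ all have the same sign, and these signs are constant on each component of $\Omega$.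

\emph{The number of components.} The map $\Lambda\mapsto(\Lambda,1/\Psi(\Lambda))$ is a homeomorphism from $\Omega$ onto the algebraic set $\{(\Lambda,t):t\Psi(\Lambda)=1\}\subset\mathbb{R}^{M+1}$, defined by one equation of degree $\delta+1$. By Milnor's theorem $\Omega$ has at most $(\delta+1)(2\delta+1)^M\le(2\delta+1)^{M+1}$ components. Using $\binom{n}{2m}\le2^n-1$ and $D\le2^D$,
\[
2\delta+1\le4m(2^n-1)+1\le4D\cdot2^{2D+1}\le2^{3D+3},\qquad M+1\le2D(2D+1)+1\le(2D+1)^2 .
\]
So each $m$ contributes at most $2^{(3D+3)(2D+1)^2}$ sets $\epsilon$, and the $D\le2^D$ values of $m$ contribute at most $2^{\alpha(D)}$ in total.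
\end{proof}

\section{Comparing the two counts}\label{sec:count}

For fixed $s$, the exponents $\gamma(r,s)$ and $\alpha(3r+1+s)$ are polynomials in $r$, of degrees $4$ and $3$, while $\binom{2r+1}{r}$ grows exponentially. It remains to see where the binomial coefficient takes over.

\begin{lemma}\label{lem:ineq}
For $r\ge11$, $0\le s\le2$, and for $r\ge12$, $0\le s\le5$,
\begin{equation}\label{eq:star}
\binom{2r+1}{r}>\gamma(r,s)+\alpha(3r+1+s).
\end{equation}
\end{lemma}

\begin{proof}
The right side increases with $s$, so it suffices to treat $s=2$, $r\ge11$ and $s=5$, $r\ge12$. The first cases are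
\begin{align*}
\gamma(11,2)+\alpha(36)&=\tfrac14\cdot23\cdot49^3+(36+111\cdot73^2)=676481.75+591555<1352078=\tbinom{23}{11},\\
\gamma(12,5)+\alpha(42)&=\tfrac14\cdot25\cdot56^3+(42+129\cdot85^2)=1097600+932067<5200300=\tbinom{25}{12}.
\end{align*}
When $r$ is replaced by $r+1$ with $s$ fixed, the left side of \eqref{eq:star} is multiplied by $2(2r+3)/(r+2)>3$. Let $D=3r+1+s\ge34$. The quantities $2r+1$, $4r+3+s$, $D$, $3D+3$, $2D+1$ are at least $23$, $47$, $34$, $105$, $69$ and increase by $2$, $4$, $3$, $9$, $6$, so each is multiplied by less than $1.09$. The right side is a sum of products of at most four of these quantities with positive coefficients, so it is multiplied by less than $1.09^4<2$. Induction on $r$ concludes.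
\end{proof}

\begin{proposition}\label{prop:main}
Fix $r\geq1$ and a type, with its number $s$. At most $2^{\gamma(r,s)+\alpha(3r+1+s)}$ sets $F$ give a manifold of that type whose graded $\mathbb{F}_2$-cohomology ring is isomorphic to that of some LVM manifold.
\end{proposition}

\begin{proof}
LVMB manifolds are closed and connected (Corollary~\ref{cor:top}(b)), and the real dimension of a closed connected manifold is the largest degree in which its $\mathbb{F}_2$-cohomology is nonzero. So only LVM manifolds of complex dimension $D=3r+1+s$ are relevant, whatever their parameters $m',n',\Lambda'$. They give at most $2^{\alpha(D)}$ rings by Proposition~\ref{prop:lvmcount}, and each ring comes from at most $2^{\gamma(r,s)}$ sets $F$ by Proposition~\ref{prop:fibers}.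
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The systems $(\epsilon_F,\Lambda)$ are good by Proposition~\ref{prop:NF}(a). The bound is Proposition~\ref{prop:main} for the type $\emptyset$, where $s=0$, and the strict inequality is \eqref{eq:star}.
\end{proof}

Since $\binom{2r+1}{r}-\gamma(r,0)-\alpha(3r+1)\to\infty$, the proportion of sets $F$ for which $N_F$ has the ring of an LVM manifold tends to $0$ as $r\to\infty$.

\begin{proof}[Proof of Theorem~\ref{thm:B}(a)]
Whenever \eqref{eq:star} holds for $(r,s)$, Proposition~\ref{prop:main} shows that each type with number $s$ contains a manifold of dimension $3r+1+s$ whose ring is not that of an LVM manifold. For $D\ge34$ write $D-1=3r+s$ with $s\in\{0,1,2\}$; then $r\ge11$, and we use $N_F$, $N_F^{0,0}$, $N_F^{0,1}$ for $s=0,1,2$. The last two have a circle factor. To obtain $2$-connected manifolds we need $j,l\ge1$, hence $s=0$ or $s\geq3$. For $D\ge40$ write $D-1=3r+s$ with $s\in\{0,4,5\}$. The smallest values of $D-1$ in the three residue classes are $39$, $40$, $41$, which give $r=13$, $12$, $12$, so $r\ge12$ always. We use $N_F$, $N_F^{1,2}$, $N_F^{1,3}$ for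 $s=0,4,5$; they are $2$-connected by Proposition~\ref{prop:NF}(c).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(b)]
The first statement is Proposition~\ref{prop:lvmcount}. For the second, homeomorphic manifolds are homotopy equivalent and homotopy equivalent manifolds have isomorphic rings, so we need a lower bound for the number of rings and an upper bound for the number of homeomorphism types.

Let $D\geq34$ and $D=3r+1+s$ with $s\in\{0,1,2\}$, with the types used above. By Proposition~\ref{prop:fibers} there are at least $2^{\binom{2r+1}{r}-\gamma(r,s)}$ rings. The number $\binom{2r+1}{r}$ is the largest of $2r+2$ binomial coefficients with sum $2^{2r+1}$, so it is at least $2^{2r+1}/(2r+2)$. Since $r\ge(D-3)/3$ and $\gamma(r,s)=O(r^4)$, the number of rings is $2^{2^{\Omega(D)}}$.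

By Corollary~\ref{cor:top}(a) the homeomorphism type depends only on $(n,m,\epsilon)$, where $1\le m\le D$ and $n=D+1+m\le2D+1$. The set $\epsilon$ is a family of subsets of an $n$-element set, so there are at most $D\cdot2^{2^{2D+1}}=2^{2^{O(D)}}$ homeomorphism types.
\end{proof}

\begin{remark}
The argument does not decide whether examples exist in complex dimensions $6\le D\le33$. The inequality \eqref{eq:star} fails for $r=10$, because $\gamma(10,0)=\frac14\cdot21\cdot43^3=417411.75$ exceeds $\binom{21}{10}=352716$. Moreover, the existence proof is a count within the explicit family $(\epsilon_F,\Lambda)$, and it does not single out a particular set $F$.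
\end{remark}

\begin{thebibliography}{9}

\bibitem{Faucard}
Bastien Faucard, \emph{p-lck with potential structure on LVMB manifolds}, arXiv:2510.16181 (2025).

\bibitem{Mani}
Mani, \emph{Spheres with few vertices}, J. Combin. Theory Ser. A 13 (1972).

\bibitem{Milnor}
Milnor, \emph{On the Betti numbers of real varieties}, Proc. AMS 15 (1964).

\end{thebibliography}
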